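# Finite dimensional quadratic algebras and the threshold $n^2/4$

## Two generators: $pq=0$ and $p^2=q^2$

Take two non-commuting letters $p,q$ over a field $\mathbb K$ and impose two relations,
$$pq=0,\qquad p^2=q^2 .$$
Let $R$ be the resulting associative unital algebra, and let us find how large it is. In degree $0$ there are the scalars, in degree $1$ the letters $p,q$. In degree $2$ there are four words $p^2,pq,qp,q^2$ and two linearly independent relations, so two dimensions are left, spanned by $p^2$ and $qp$. In degree $3$ we compute
$$p^3=p\cdot p^2=p\cdot q^2=(pq)q=0,\qquad q^3=q^2\cdot q=p^2q=p(pq)=0,$$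
$$q^2p=p^2p=p^3=0,\qquad qp^2=q\,q^2=q^3=0 .$$
The remaining words of length three, $ppq,\ pqp,\ pqq,\ qpq$, all contain $pq$. So all eight words of length three vanish, every longer word vanishes as well, and $R$ has dimension $1+2+2=5$.

Two relations were enough. Would one do? With $pq=0$ alone, the words avoiding $pq$ are the words $q^ip^j$. They form a basis, and there are $j+1$ of them in degree $j$, so the algebra is infinite dimensional. We shall see below that *no* single quadratic relation in two letters gives a finite dimensional algebra.

Could we have used two monomials as relations? If $p^2$ is not set to zero, then all powers of $p$ survive, and likewise for $q$. So both monomials would have to be $p^2$ and $q^2$, and then $pqpqpq\cdots$ survives. With monomials alone one needs three relations. The relation $p^2=q^2$, in which two monomials share one relation, is what saves one.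

So for two generators the least number of relations is $2$. With $n$ generators, how many quadratic relations are needed to make the algebra finite dimensional?

## Hilbert series and the Golod–Shafarevich inequality

Throughout, $\mathbb K$ is an arbitrary field, $\mathbb N$ is the set of positive integers, and $\mathbb K\langle X\rangle$ is the free associative algebra on a set $X$. All algebras are associative and unital.

**Definition 1.** A *quadratic algebra* is $R=\mathbb K\langle X\rangle/I$, where the ideal $I$ is generated by homogeneous elements of degree $2$, called the relations. It is *given by $n$ generators and $d$ quadratic relations* if $|X|=n$ and $I$ is generated by $d$ homogeneous elements of degree $2$. Such an algebra is graded, $R=\bigoplus_{j\ge0} R_j$, and its *Hilbert series* is $H_R(t)=\sum_{j\ge 0}(\dim_{\mathbb K} R_j)\,t^j$.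

For the algebra above, $H_R(t)=1+2t+2t^2$.

If $V$ is the space spanned by $X$ and $J\subset V\otimes V$ is the set of relations, then the degree $s$ part of the free algebra is $V^{\otimes s}$, and for $s\ge2$
$$R_s=V^{\otimes s}\Big/\sum_{t=1}^{s-1}V^{\otimes (t-1)}\otimes \mathbb KJ\otimes V^{\otimes (s-t-1)} . \tag{1}$$
This only says that the degree $s$ part of the ideal is spanned by a relation multiplied by words on both sides. Since $R$ is generated in degree $1$, if $R_N=0$ then $R_s=0$ for all $s\ge N$.

**Definition 2.** For real power series, $a(t)\ge b(t)$ means $a_j\ge b_j$ for all $j\ge0$. The series $|a(t)|$ is obtained from $a(t)$ by replacing with zeros all coefficients starting from the first non-positive one.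

For example, the coefficients of $(1-2t+2t^2)^{-1}$ satisfy $a_j=2a_{j-1}-2a_{j-2}$ and begin $1,2,2,0,-4,\dots$, so $|(1-2t+2t^2)^{-1}|=1+2t+2t^2$.

**Theorem (Golod–Shafarevich).** Let $n\in\mathbb N$, $0\le d\le n^2$, and let $R$ be a quadratic $\mathbb K$-algebra with $n$ generators and $d$ relations. Then $H_R(t)\ge|(1-nt+dt^2)^{-1}|$.

We use this theorem as known. Its immediate consequence answers one half of the question.

**Proposition 1.** If $0\le d\le n^2/4$, then every quadratic $\mathbb K$-algebra with $n$ generators and $d$ relations is infinite dimensional.

**Proof.** Since $n^2-4d\ge0$, we may write $1-nt+dt^2=(1-rt)(1-st)$ with real $r\ge s$, $r+s=n$, $rs=d$. As $rs\ge 0$ and $r+s>0$, both numbers are nonnegative, and $r\ge n/2>0$. The coefficient of $t^j$ in $(1-rt)^{-1}(1-st)^{-1}$ is $\sum_{i=0}^{j}r^is^{j-i}\ge r^j>0$. No coefficient is non-positive, so nothing is cut off: $|(1-nt+dt^2)^{-1}|=(1-nt+dt^2)^{-1}$. By the Golod–Shafarevich theorem $\dim R_j>0$ for every $j$. $\blacksquare$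

In particular $n=2$, $d=1$ is impossible, as promised.

The remaining question is whether every $d>n^2/4$ is possible. That it is appears as a conjecture, a particular case of Anick's conjecture, in Natalia Iyudu, Stanislav Shkarin, "Asymptotically optimal $k$-step nilpotency of quadratic algebras and the Fibonacci numbers", arXiv:1601.00554 (2016). We shall prove it. Put
$$\delta_n=\lfloor n^2/4\rfloor+1,$$
the least integer greater than $n^2/4$. Thus $\delta_1=1$, $\delta_2=2$, $\delta_3=3$, $\delta_4=5$.

**Theorem A.** Let $\mathbb K$ be any field, $n\in\mathbb N$, and $d>n^2/4$ (with $d\le n^2$ if the relations are required to be linearly independent). Then there is a finite dimensional $\mathbb K$-algebra given by $n$ generators and $d$ quadratic relations.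

**Theorem B.**

1. For $n\in\mathbb N$, $0\le d\le n^2$ and any field $\mathbb K$, a finite dimensional quadratic $\mathbb K$-algebra with $n$ generators and $d$ relations exists if and only if $d>n^2/4$.
2. For each $n$ there are $\delta_n$ quadratic relations in $n$ generators with coefficients in $\{0,\pm1\}$, independent of the ground ring, such that over every nonzero commutative ring $k$ the resulting algebra $R$ has $R_j=0$ for all large $j$; hence $R$ is a finitely generated $k$-module. Explicitly:
   * $n=1$: generator $u$, relation $u^2=0$.
   * $n=2m\ge2$: generators $p,q$ and $x_i,y_i$ $(1\le i\le m-1)$. Base relations: $pq=0,\ p^2=q^2$.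
   * $n=2m+1\ge3$: generators $p,q,v$ and $x_i,y_i$ $(1\le i\le m-1)$. Base relations: $pq=0,\ vq=pv,\ v^2=vp-p^2-q^2$.
   * In both cases $n\ge2$, add for each $i$ the relations
   $$x_iy_i=0,\quad py_i=x_ip-x_i^2,\quad qy_i=x_iq+y_i^2,\quad wy_i=x_iw,$$
   where $w$ runs over all remaining earlier generators, i.e. $w\in\{x_j,y_j:j<i\}$, together with $w=v$ if $n$ is odd.

The "only if" half of Theorem B(1) is Proposition 1, and its "if" half is Theorem A. So what remains is Theorem A and Theorem B(2).

## Monomial relations need $n(n+1)/2$

The first thing to try for general $n$ is monomial relations. Suppose the relations are words $ab$ with $(a,b)$ in some set $M\subset X\times X$. Draw a directed graph on the vertex set $X$ with an edge $a\to b$ for each pair $(a,b)\notin M$. The words avoiding $M$ form a basis of the algebra, and they are the walks in this graph. If the graph has a directed cycle (a loop counts), there are arbitrarily long walks; if not, every walk has at most $n$ vertices. So the algebra is finite dimensional exactly when the graph is acyclic. An acyclic directed graph has no loops and at most one edge between any two vertices, hence at most $n(n-1)/2$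 edges. Therefore monomial relations require
$$d\ge n^2-\frac{n(n-1)}2=\frac{n(n+1)}2 ,$$
and the relations $z_iz_j=0$ for $i\ge j$ on letters $z_1,\dots,z_n$ attain this. Asymptotically this is twice the number we want.

One piece of this argument survives for arbitrary relations, and it will guide us.

**Observation 2.** If $z$ is a generator and no relation contains the monomial $z^2$, then $z$ is not nilpotent and the algebra is infinite dimensional. Indeed, sending $z\mapsto z$ and all other generators to $0$ respects the relations and gives a surjection onto the polynomial ring $\mathbb K[z]$.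

## Two new generators for $n+1$ new relations

Since $(n+2)^2/4=n^2/4+n+1$, we have
$$\delta_{n+2}=\delta_n+n+1. \tag{2}$$
So it suffices to solve the following problem: given a finite dimensional algebra $A$ on an $n$-element set $B$ of generators, add two generators $x,y$ and only $n+1$ relations, and keep the algebra finite dimensional.

A natural use of $n+1$ relations is one relation for the pair $(x,y)$ and one for each $v\in B$:
$$xy=0,\qquad vy=xv\quad(v\in B). \tag{3}$$
These relations are remarkably effective. Given a word in $B\cup\{x,y\}$, replace $vy$ by $xv$ as long as possible; the number of $y$'s drops each time, so this stops. If $xy$ occurs in the result, the word is zero. Otherwise every $y$ stands at the very left, and the word has become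
$$y^ix^{k_0}u_1x^{k_1}u_2\cdots u_sx^{k_s},\qquad u_1,\dots,u_s\in B . \tag{4}$$
Moreover, (3) read backwards as $xv=vy$ gives $a\,x^k\,b=a\,b\,y^k$ for $a,b\in B$. So whenever $\sum c_{ab}\,ab$ is a relation of $A$, the sum $\sum c_{ab}\,a x^k b$ also vanishes: the relations of $A$ hold between the letters $u_t$ and $u_{t+1}$ in (4) *despite the powers of $x$ between them*. If $A_N=0$, then all the elements (4) with $s\ge N$ vanish. Only boundedly many letters from $B$ can occur.

The plan breaks at one point only. The exponents $i,k_0,\dots,k_s$ must be bounded, and they are not: neither $x^2$ nor $y^2$ occurs in the relations, so by Observation 2 neither $x$ nor $y$ is nilpotent. Adding $x^2=0$ and $y^2=0$ would cure this, but at a price of two extra relations per step, and the count (2) is lost.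

We must therefore smuggle $x^2$ and $y^2$ into the relations we already have. Let us put them into exchange relations,
$$vy=xv+\kappa(v),\qquad \kappa(v) \text{ a combination of } x^2 \text{ and } y^2 .$$
Since $\kappa(v)$ contains no letter of $B$, an exchange is correct *up to words with fewer letters from $B$*. So the argument with (4) has a chance to survive as an induction on the number of letters from $B$.

But why should $x$ become nilpotent? Suppose $A$ has a relation $pq=0$ with two distinct generators $p,q$, and try
$$py=xp+\alpha x^2,\qquad qy=xq+\beta y^2,\qquad vy=xv \text{ for the other } v,$$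
with scalars $\alpha,\beta$. Using $xy=0$ one finds by induction $py^r=x^rp+\alpha x^{r+1}$ and $qy^r=x^rq+\beta y^{r+1}$ for $r\ge1$. Hence
$$0=(pq)y^r=p\,(x^rq+\beta y^{r+1})=p\,x^rq+\beta\,x^{r+1}p+\alpha\beta\,x^{r+2}. \tag{5}$$
For $\alpha=\beta=0$ this is the exchange identity of the unperturbed algebra and has no pure power of $x$. If only one of $\alpha,\beta$ is nonzero, there is still no pure power. If both are nonzero invertible scalars, (5) expresses $x^{r+2}$ through words containing $p$ and $q$, and $p$, $q$ are nilpotent. We take $\alpha=-1$, $\beta=1$.

## Four generators, five relations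

Here is the mechanism in the first new case. Start from $pq=0$, $p^2=q^2$ and add $x,y$ with
$$xy=0,\qquad py=xp-x^2,\qquad qy=xq+y^2 .$$
These are $5=\delta_4$ relations. We know $p^3=q^3=0$. With $\alpha=-1$, $\beta=1$, equation (5) becomes
$$x^{r+2}=p\,x^rq+x^{r+1}p\qquad(r\ge1).$$

*Killing $x$.* Multiply on the right by $q$ or $q^2$; the last term dies because $pq=0$. Thus
$$x^5q=p\,x^3q^2=p^2x\,q^3=0 .$$
So $x^rq=0$ for $r\ge5$, and the identity for $r\ge5$ shrinks to $x^{r+2}=x^{r+1}p$. Hence $x^9=x^8p=x^7p^2=x^6p^3=0$.

*Killing $y$.* As $x^9=0$, the formulas $py^r=x^rp-x^{r+1}$ and $qy^r=x^rq+y^{r+1}$ give $py^9=0$, $qy^9=y^{10}$ and $qy^{10}=y^{11}$. Apply the relation $p^2-q^2=0$ to $y^9$: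
$$0=p(py^9)-q(qy^9)=-q\,y^{10}=-y^{11}.$$

So $x$ and $y$ are nilpotent. The relation $p^2=q^2$ was used here only because it contains $q^2$ with an invertible coefficient. That is all we shall ask for in general.

## The extension lemma

From here on $k$ is a nonzero commutative ring with $1$; for Theorem A take $k=\mathbb K$. Quadratic algebras over $k$ are defined by generators and relations as over a field, and formula (1) holds with $kJ$, the $k$-span of $J$, in place of $\mathbb KJ$.

**Lemma 3.** Let $B$ be a finite set containing two distinct elements $p,q$. Let $V$ be the free $k$-module on $B$, let $J\subset V\otimes V$ be a finite set, and let $A=k\langle B\rangle/(J)$. Assume: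

* (H1) $A_N=0$ for some $N\ge2$;
* (H2) $pq\in J$;
* (H3) $p^c=q^c=0$ in $A$ for some $c\ge1$;
* (H4) some $h=\sum_{a,b\in B}c_{ab}\,ab\in J$ has $c_{qq}\in k^\times$.

Let $\hat A$ be the algebra generated by $B\cup\{x,y\}$ with relations $J$, $xy=0$, and
$$vy=xv+\kappa(v)\quad(v\in B),\qquad \kappa(p)=-x^2,\quad \kappa(q)=y^2,\quad \kappa(v)=0 \text{ for } v\ne p,q .$$
Then in $\hat A$ we have $x^{3c}=0$, $y^{3c+2}=0$, and $\hat A_j=0$ for all $j>3c(N+1)$.

Two comments on the hypotheses. (H3) follows from (H1) with $c=N$, since $p^N,q^N\in A_N$; we name $c$ separately because the same $c$ will serve at every stage. And over a field, (H1) forces some relation in $J$ to contain $q^2$, by Observation 2, so (H4) is then automatic as well; over a ring it is a genuine request, because we need a unit.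

**Proof.**

**Step 1: moving powers of $y$ to the left.** This step records how a letter of $B$ passes a whole power of $y$. For $r\ge1$,
$$py^r=x^rp-x^{r+1},\qquad qy^r=x^rq+y^{r+1},\qquad vy^r=x^rv\quad(v\in B,\ v\ne p,q). \tag{6}$$
For $r=1$ these are the defining relations. Suppose they hold for $r$. Multiplying on the right by $y$ and using $xy=0$,
$$py^{r+1}=x^r(py)-x^{r}(xy)=x^r(xp-x^2)=x^{r+1}p-x^{r+2},$$
$$qy^{r+1}=x^r(qy)+y^{r+2}=x^r(xq+y^2)+y^{r+2}=x^{r+1}q+y^{r+2},$$
where $x^ry^2=0$ because $r\ge1$. Finally $vy^{r+1}=x^r(vy)=x^{r+1}v$.

**Step 2: $x$ is nilpotent.** We let the relation $pq=0$ act on $y^r$ and read off an equation for powers of $x$. For $r\ge1$, by (6),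
$$0=pq\,y^r=p(x^rq+y^{r+1})=p\,x^rq+x^{r+1}p-x^{r+2},$$
that is,
$$x^{r+2}=p\,x^rq+x^{r+1}p\qquad(r\ge1). \tag{7}$$
Multiply (7) on the right by $q^j$ with $j\ge1$. Since $pq=0$, the last term disappears:
$$x^{r+2}q^j=p\,x^r\,q^{j+1}\qquad(r,j\ge1).$$
Each use lowers the exponent of $x$ by two and adds one $p$ and one $q$. Starting from $x^{2c-1}q$ and using it $c-1$ times, with $r=2c-3,\,2c-5,\dots,1$, we get
$$x^{2c-1}q=p\,x^{2c-3}q^2=\cdots=p^{c-1}\,x\,q^c=0$$
by (H3). (For $c=1$ this just says $xq=0$, which holds since $q=0$.) Hence $x^rq=0$ for all $r\ge2c-1$. For such $r$, (7) reduces to $x^{r+2}=x^{r+1}p$; in other words,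
$$x^l=x^{l-1}p\qquad\text{for all } l\ge2c+1 .$$
Apply this $c$ times, for $l=3c,3c-1,\dots,2c+1$: we obtain $x^{3c}=x^{2c}p^c=0$.

**Step 3: $y$ is nilpotent.** Now that high powers of $x$ vanish, formula (6) says that high powers of $y$ are annihilated from the left by all letters of $B$ except $q$. Precisely, let $r\ge3c$, so $x^r=x^{r+1}=0$. Then (6) gives
$$qy^r=y^{r+1},\qquad vy^r=0\quad\text{for } v\in B\setminus\{q\}.$$
Let the relation $h$ of (H4) act on $y^{3c}$. Using the displayed formulas first for $r=3c$ and then for $r=3c+1$,
$$0=h\,y^{3c}=\sum_{a,b}c_{ab}\,a\,(b\,y^{3c})=\sum_a c_{aq}\,a\,y^{3c+1}=c_{qq}\,y^{3c+2}.$$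
Since $c_{qq}$ is a unit, $y^{3c+2}=0$.

**Step 4: normal words modulo fewer letters from $B$.** Here we recover form (4) for $\hat A$, up to an error that an induction can absorb. Fix a degree $j$. Let $F_s\subseteq\hat A_j$ be the $k$-span of the words of length $j$ in $B\cup\{x,y\}$ with at most $s$ letters from $B$, and put $F_{-1}=0$.

Let a word $\omega vy\omega'$ of length $j$ have $s$ letters from $B$, where $v\in B$. In $\hat A$,
$$\omega\,vy\,\omega'=\omega\,xv\,\omega'+\omega\,\kappa(v)\,\omega',$$
and the last term is zero or $\pm$ a word of length $j$ with $s-1$ letters from $B$. So replacing a factor $vy$ by $xv$, or a factor $xv$ by $vy$, does not change the class modulo $F_{s-1}$, and it does not change the number $s$ either.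

*Claim (a). Every word of length $j$ with $s$ letters from $B$ is, modulo $F_{s-1}$, either $0$ or a word of the form*
$$y^ix^{k_0}u_1x^{k_1}u_2\cdots u_sx^{k_s},\qquad u_1,\dots,u_s\in B. \tag{8}$$
Replace factors $vy$ ($v\in B$) by $xv$ as long as possible. Each replacement lowers the number of letters $y$ by one, so the process stops. If the final word contains $xy$, it is $0$. Otherwise no letter $y$ in it is preceded by $x$, nor by a letter of $B$; so every $y$ is either the first letter or preceded by $y$. All $y$'s stand at the left, and the word has the form (8).

**Step 5: words with $N$ or more letters from $B$ are redundant.** This is where $A_N=0$ enters, through the fact that relations of $A$ act across powers of $x$.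

*Claim (b). If $s\ge N$, every word of length $j$ with $s$ letters from $B$ lies in $F_{s-1}$.*

By (a) we need only treat words (8). Fix $i,k_0,\dots,k_s$ with $i+k_0+\cdots+k_s+s=j$, and let only the letters $u_1,\dots,u_s$ vary. The words $u_1\otimes\cdots\otimes u_s$ form a $k$-basis of $V^{\otimes s}$, so there is a unique $k$-linear map
$$\Phi:V^{\otimes s}\to\hat A_j/F_{s-1},\qquad u_1\otimes\cdots\otimes u_s\mapsto y^ix^{k_0}u_1x^{k_1}\cdots u_sx^{k_s}+F_{s-1}.$$
We show $\Phi=0$. Let $g=\sum c_{ab}\,a\otimes b\in J$ (here the $c_{ab}$ are the coefficients of $g$), let $1\le t\le s-1$, and consider the tensor with $g$ in positions $t,t+1$ and fixed letters of $B$ elsewhere. Its image under $\Phi$ is the class of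
$$\sum_{a,b}c_{ab}\;\omega\;a\,x^{k_t}\,b\;\omega',$$
where $\omega$ and $\omega'$ are fixed words. In each summand, move $b$ to the left through the $k_t$ letters $x$, replacing $xb$ by $by$ each time:
$$a\,x^{k_t}\,b\ \to\ a\,x^{k_t-1}\,b\,y\ \to\ \cdots\ \to\ a\,b\,y^{k_t}.$$
By the remark preceding (a), the class modulo $F_{s-1}$ does not change. So the image is the class of
$$\omega\Big(\sum_{a,b}c_{ab}\,ab\Big)y^{k_t}\,\omega'=0,$$
because $g$ is a relation of $\hat A$. Hence $\Phi$ vanishes on $\sum_tV^{\otimes(t-1)}\otimes kJ\otimes V^{\otimes(s-t-1)}$. By (1), the quotient of $V^{\otimes s}$ by this submodule is $A_s$, and $A_s=0$ since $s\ge N$. So the submodule is all of $V^{\otimes s}$, and $\Phi=0$. This proves (b).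

**Step 6: the degree bound.** We combine the bound on $s$ with the bounds on the exponents. A word of length $j$ has at most $j$ letters from $B$, so $\hat A_j=F_j$. By (b), $F_s=F_{s-1}$ for every $s\ge N$, so $\hat A_j=F_{N-1}$. By (a) and induction on $s$, $F_{N-1}$ is spanned by the elements (8) with $s\le N-1$. By Steps 2 and 3, such an element is zero unless $i\le3c+1$ and $k_t\le3c-1$ for every $t=0,\dots,s$. In that case its degree is
$$i+s+\sum_{t=0}^{s}k_t\le(3c+1)+(N-1)+N(3c-1)=3c(N+1).$$
So $\hat A_j=0$ for $j>3c(N+1)$. $\blacksquare$

For the four-generator algebra of the previous section, $N=3$ and $c=3$, and the lemma says that everything of degree greater than $36$ vanishes.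

## Three generators, three relations

The lemma goes from $n$ to $n+2$ and needs two distinct generators $p,q$ with $pq=0$. For even $n$ we start from the two-generator algebra of the opening; for odd $n$ we need a starting algebra with three generators and $\delta_3=3$ relations. It cannot be very small: the coefficients of $(1-3t+3t^2)^{-1}$ satisfy $a_j=3a_{j-1}-3a_{j-2}$ and begin $1,3,6,9,9,0$, so over a field any such algebra has dimension at least $9$ in degree $4$.

**Proposition 4.** Over any nonzero commutative ring $k$, the algebra $R$ with generators $p,q,v$ and relations
$$pq=0,\qquad vq=pv,\qquad v^2=vp-p^2-q^2$$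
satisfies $p^4=0$, $q^6=0$, and $R_j=0$ for $j\ge13$.

**Proof.**

**Step 1: $p$ is nilpotent.** We compute $v^3$ in two ways and compare. Two preliminary identities: from $vq=pv$,
$$vq^j=p^jv\qquad(j\ge0), \tag{9}$$
and, using $pv=vq$ and then $pq=0$,
$$vpv=v(vq)=v^2q=(vp-p^2-q^2)q=-q^3 .$$
Now, using (9) in the form $vq^2=p^2v$,
$$v\cdot v^2=v^2p-vp^2-vq^2=(vp^2-p^3-q^2p)-vp^2-p^2v=-p^3-q^2p-p^2v,$$
$$v^2\cdot v=vpv-p^2v-q^2v=-q^3-p^2v-q^2v .$$
Comparing, $p^3+q^2p=q^3+q^2v$. Multiply on the left by $p$; every term that begins with $q$ dies because $pq=0$. What is left is $p^4=0$.

**Step 2: $q$ is nilpotent.** We transport $p^4=0$ to $q$ by computing $v^2q^4$ twice. By (9), $v^2q^4=v(vq^4)=vp^4v=0$. On the other hand, using $pq=0$, $v^2q^4=(vp-p^2-q^2)q^4=-q^6$. So $q^6=0$.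

**Step 3: a spanning set.** We show that words with at most one $v$ suffice. Take a word with $s$ letters $v$. Replace factors $vq$ by $pv$ as long as possible; each replacement lowers the number of $q$'s, so the process stops, and $s$ does not change. If the result contains $pq$, it is $0$. Otherwise every $q$ is the first letter or is preceded by $q$, and the word is
$$q^ip^{k_0}vp^{k_1}v\cdots vp^{k_s}.$$
If $s\ge2$, then by (9)
$$v\,p^{k_1}v=v\,v\,q^{k_1}=(vp-p^2-q^2)\,q^{k_1},$$
so the word is a combination of words of the same length with fewer letters $v$. By induction on $s$, $R$ is spanned by the elements $q^ip^j$ and $q^ip^jvp^l$. By Steps 1 and 2 these are zero unless $i\le5$, $j\le3$, $l\le3$, and then the degree is at most $5+3+1+3=12$. Hence $R_j=0$ for $j\ge13$. $\blacksquare$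

## The family for all $n$: nilpotency, count, independence

We now prove Theorem B(2) and Theorem A.

**Step 1: vanishing in large degree.** This step iterates Lemma 3. For $n=1$, $u^2=0$ gives $R_2=0$. For $n\ge2$ start from the base algebra with two or three generators. The computation of the opening uses only the relations, not division, so it holds over any $k$. Both bases satisfy the hypotheses of Lemma 3:

* two generators: $N=3$, $c=3$, $h=p^2-q^2$, with $c_{qq}=-1$;
* three generators: $N=13$, $c=6$ (as $p^4=q^6=0$), $h=v^2-vp+p^2+q^2$, with $c_{qq}=1$.

Apply Lemma 3 repeatedly, always with the same $p,q,h,c$. This is legitimate, because $\hat A$, with generating set $B\cup\{x,y\}$, again satisfies the hypotheses. (H1) holds with $3c(N+1)+1$ in place of $N$, by the conclusion of the lemma. For the others, all relations of $A$ are among the relations of $\hat A$: so $pq$ is still a relation, $p^c=q^c=0$ still holds (these identities are consequences of $J$), and $h$ is still a relation in which $qq$ has the same unit coefficient.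

At the $i$-th application write $x_i,y_i$ for the new generators. The relations added are $x_iy_i=0$, $py_i=x_ip-x_i^2$, $qy_i=x_iq+y_i^2$, and $wy_i=x_iw$ for all other earlier generators $w$. So after $m-1$ applications we have exactly the presentation in Theorem B(2), with coefficients in $\{0,\pm1\}$, and its components of large degree vanish. Each graded component is spanned by finitely many words, so $R$ is a finitely generated $k$-module; if $k=\mathbb K$ is a field, $R$ is finite dimensional.

**Step 2: the number of relations is $\delta_n$.** For $n=1$ there is $1=\delta_1$ relation, and the bases with $n=2,3$ have $\delta_2=2$ and $\delta_3=3$ relations. An application of the lemma to an algebra with $n'$ generators adds $2$ generators and $n'+1$ relations: one is $xy=0$, and there is one for each of the $n'$ letters of $B$. By (2), $\delta_{n'+2}=\delta_{n'}+n'+1$. By induction the algebra on $n$ generators has exactly $\delta_n$ relations. This completes the proof of Theorem B(2).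

**Step 3: the relations are linearly independent over a field.** This is needed in order to add further independent relations. For $n=1$ there is one nonzero relation. For $n\ge2$ we exhibit in each relation a monomial that occurs, with coefficient $\pm1$, in that relation and in no other. Every monomial in a relation of stage $i$ contains $x_i$ or $y_i$ and no letter of a later stage; the base relations contain only base letters. So relations of different stages, or of a stage and the base, have no monomial in common, and we may look at each stage separately.

* Base with $n=2$: take $pq$ and $p^2$.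
* Base with $n=3$: take $pq$, $vq$ and $v^2$; the other monomials there are $pv,\,vp,\,p^2,\,q^2$.
* Stage $i$: take $x_iy_i$ for the first relation, and $wy_i$ for the relation of the earlier generator $w$ (including $w=p,q$). The other monomials of the stage are of the form $x_iw$, $x_i^2$, $y_i^2$, and none of these coincides with $x_iy_i$ or with some $wy_i$, $w$ earlier.

In a vanishing linear combination of the relations, the coefficient of each chosen monomial shows that the corresponding scalar is zero.

**Step 4: all $d>n^2/4$.** We pass from $\delta_n$ to larger $d$ by taking quotients. Let $d>n^2/4$, so $d\ge\delta_n$. Take the algebra above over $\mathbb K$ and add $d-\delta_n$ further homogeneous quadratic elements to its relations. If $d\le n^2$, then, since the space of quadratic elements has dimension $n^2$ and the $\delta_n$ relations are independent, the new elements can be chosen so that all $d$ relations are linearly independent. If $d>n^2$ is allowed, the added elements may be arbitrary, possibly redundant. The resulting algebra is a quotient of a finite dimensional one, hence finite dimensional. This proves Theorem A, and with Proposition 1 it proves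 Theorem B(1). $\blacksquare$
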